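# Right-orders on Artin groups of spherical type and the case of $E_8$

## 1. Two theorems on orders of Artin groups

**Theorem A.** Let $\Gamma$ be a connected simply-laced Coxeter graph of spherical type with $n\ge 2$ vertices, that is, a graph of type $A_n$ ($n\ge2$), $D_n$ or $E_n$. Then the Artin group $\mathcal A_\Gamma$ is right-orderable. In particular $\mathcal A_{E_8}$ is right-orderable (equivalently, the Artin monoid $\mathcal A_{E_8}^+$ is right-orderable), and hence all spherical-type Artin groups are right-orderable.

**Theorem B.**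

1. For every spherical-type $\Gamma$, the group $\mathcal A_\Gamma$ has a right-invariant order in which every conjugate of every standard generator $s_i$ is $>1$. Its restriction to $\mathcal A_\Gamma^+$ is a right-invariant well-order, and deleting letters from a positive word never increases the element.
2. For $\Gamma$ of type $A,D,E$, with Coxeter group $W$, root system $\Phi$ and projection $\pi:\mathcal A_\Gamma\to W$, the finite-index subgroup
$$Q=\{a\in\mathcal A_\Gamma:\ \pi(a)\beta=\pm\beta\ \text{ for all }\beta\in\Phi\}$$
(hence also the pure Artin group $\ker\pi$) is bi-orderable.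
3. For spherical $\Gamma$, the group $\mathcal A_\Gamma$ is bi-orderable if and only if $\Gamma$ has no edges.

The problem comes from Jamie Mulholland and Dale Rolfsen, "Local indicability and commutator subgroups of Artin groups", arXiv:math/0606116 (2006). Let us say what all the words mean.

A Coxeter graph $\Gamma$ has vertices $1,\dots,n$ and labels $m_{ij}\in\{2,3,\dots\}$, with $m_{ij}=2$ when $i,j$ are not joined and $m_{ij}=3$ on an unlabeled edge. It is *simply-laced* if all edges are unlabeled. The *Artin group* $\mathcal A_\Gamma$ has generators $s_1,\dots,s_n$ and relations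
$$\underbrace{s_is_js_i\cdots}_{m_{ij}}=\underbrace{s_js_is_j\cdots}_{m_{ij}}\qquad(i\ne j),$$
and the *Artin monoid* $\mathcal A^+_\Gamma$ is the monoid with the same presentation. Adding $s_i^2=1$ gives the Coxeter group $W$; $\Gamma$ is of *spherical type* if $W$ is finite. The graph $E_8$ has vertices $1,\dots,8$ and unlabeled edges $\{1,3\},\{3,4\},\{4,5\},\{5,6\},\{6,7\},\{7,8\},\{2,4\}$.

A group (or monoid) is *right-orderable* if it has a strict total order with $g<h\Rightarrow gk<hk$. A group is *bi-orderable* if it has a strict total order invariant under multiplication on both sides.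

For the last sentence of Theorem A we take the following as given, as the problem does. Artin groups of types $A$ and $D$ are right-orderable. Every irreducible spherical-type Artin group injects into one of type $A$, $D$ or $E$, and those of types $E_6,E_7$ live inside $\mathcal A_{E_8}$. For spherical $\Gamma$, the group $\mathcal A_\Gamma$ is right-orderable if and only if $\mathcal A_\Gamma^+$ is. Since subgroups inherit orders and direct products can be ordered lexicographically, everything follows from $\mathcal A_{E_8}$.

**Positive cones.** A *positive cone* in a group $G$ is a subsemigroup $\mathcal P$ with $G=\mathcal P\sqcup\{1\}\sqcup\mathcal P^{-1}$. Given one, put $g<h$ iff $hg^{-1}\in\mathcal P$. This is total because exactly one of $hg^{-1}\in\mathcal P$, $g=h$, $gh^{-1}\in\mathcal P$ holds. It is transitive because $\mathcal P\mathcal P\subset\mathcal P$. It is right-invariant because $(hk)(gk)^{-1}=hg^{-1}$. If moreover $\mathcal P$ is invariant under conjugation, then $(kh)(kg)^{-1}=k(hg^{-1})k^{-1}$ shows that the order is bi-invariant. So all our work consists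 in building positive cones.

For example, $\mathbb Z$ has the cone of positive integers, and $\mathbb Z^2$ the lexicographic cone. A group with torsion has no cone: if $g\in\mathcal P$ then all $g^m$ lie in $\mathcal P$ and none is $1$.

**Root data.** Let $\Gamma$ be connected, simply-laced, spherical, with $n\ge2$; it is a tree. Write $i\sim j$ if $i,j$ are joined and $i\perp j$ if $i\neq j$ are not joined. The root system $\Phi$ has simple roots $\alpha_1,\dots,\alpha_n$ and is normalized so that $(\beta,\beta)=2$ for all $\beta \in \Phi$; thus $(\alpha_i,\alpha_j)=-1$ if $i\sim j$ and $0$ if $i\perp j$. For roots $\beta\ne\pm\alpha$ we have $(\alpha,\beta)\in\{-1,0,1\}$; if the value is $-1$ then $\alpha+\beta\in\Phi$, and if it is $1$ then $\beta-\alpha\in\Phi$. $\Phi^+$ is the set of positive roots, $L=\bigoplus\mathbb Z\alpha_i$ is the root lattice (an even lattice: $(v,v)\in2\mathbb Z$), and $\mathrm{ht}(\sum n_i\alpha_i)=\sum n_i$. The simple reflection, also called $s_i$, sends $v$ to $v-(\alpha_i,v)\alpha_i$ and permutes $\Phi^+\setminus\{\alpha_i\}$.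

For $A_2$: $\Phi^+=\{\alpha_1,\alpha_2,\alpha_1+\alpha_2\}$, $W\cong S_3$, and $\mathcal A_{A_2}=\langle s_1,s_2\mid s_1s_2s_1=s_2s_1s_2\rangle$ is the braid group on three strands.

**What $Q$ is.** If $w\in W$ satisfies $w\beta=\varepsilon_\beta\beta$ with $\varepsilon_\beta=\pm1$ for all $\beta$, then $(\beta,\gamma)=(w\beta,w\gamma)=\varepsilon_\beta\varepsilon_\gamma(\beta,\gamma)$. So $\varepsilon_{\alpha_i}=\varepsilon_{\alpha_j}$ when $i\sim j$, and by connectedness $w=\pm1$. Hence $Q=\pi^{-1}(W\cap\{\pm1\})$, which is normal of finite index. For $A_2$ we have $-1\notin W$ (the group $S_3$ has trivial center), so $Q=\ker\pi$. For $D_4$, with central vertex $2$, the roots $\alpha_1,\alpha_3,\alpha_4$ and $\alpha_1+2\alpha_2+\alpha_3+\alpha_4$ are pairwise orthogonal (for instance $(\alpha_1,\alpha_1+2\alpha_2+\alpha_3+\alpha_4)=2-2=0$). The product of the four reflections is $-1$, so $Q$ contains $\ker\pi$ with index $2$.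

## 2. One and two generators: why only one-sided orders

For $\Gamma=A_1$ the group is $\mathbb Z$. For a graph with $n$ vertices and no edges it is $\mathbb Z^n$, which is bi-orderable lexicographically. As soon as there is an edge, two-sided orders are impossible.

**Proof of Theorem B(3).** One direction was just said. For the other, suppose $m=m_{ij}\ge3$ and that $\mathcal A_\Gamma$ is bi-ordered.

*A central power.* We show that $(s_is_j)^m$ commutes with $s_i$. Let $D=s_is_js_i\cdots=s_js_is_j\cdots$ ($m$ letters each). Write $D=s_iu$, where $u=s_js_i\cdots$ has $m-1$ letters; the second expression gives $D=us_k$, with $k=i$ for $m$ even and $k=j$ for $m$ odd. Hence $s_iD=s_ius_k=Ds_k$. By symmetry $D$ permutes $\{s_i,s_j\}$ under conjugation, so $D^2$ commutes with $s_i$. The word $(s_is_j)^m$ consists of two alternating blocks of $m$ letters, and each block equals $D$. So $(s_is_j)^m=D^2$.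

*Roots commute too.* In a bi-ordered group, $a<b$ implies $a^m<b^m$. If $g^m$ commutes with $h$ but $hgh^{-1}<g$, then $hg^mh^{-1}<g^m$, a contradiction; $hgh^{-1}>g$ is excluded in the same way. So $g$ commutes with $h$.

With $g=s_is_j$ and $h=s_i$ we get that $s_is_j$ commutes with $s_i$, that is, $s_is_j=s_js_i$. This fails in $W$, where $s_is_j$ has order $m_{ij}\ge3$. $\square$

## 3. Extensions, and why the quotient $W$ is the wrong one

**Lemma 1.** Let $\theta:G\to H$ be a surjective homomorphism with kernel $K$, and let $\mathcal P_H,\mathcal P_K$ be positive cones in $H,K$. Then $\mathcal P=\theta^{-1}(\mathcal P_H)\cup\mathcal P_K$ is a positive cone in $G$.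

*Proof.* If $\theta(g)\ne1$, exactly one of $\theta(g),\theta(g)^{-1}$ is in $\mathcal P_H$. If $\theta(g)=1$ we decide inside $K$. So $G=\mathcal P\sqcup\{1\}\sqcup\mathcal P^{-1}$. For products: if at least one of two factors from $\mathcal P$ lies in $\theta^{-1}(\mathcal P_H)$, the image of the product is in $\mathcal P_H\mathcal P_H$, $\mathcal P_H\cdot1$ or $1\cdot\mathcal P_H$, hence in $\mathcal P_H$; and $\mathcal P_K\mathcal P_K\subset\mathcal P_K$. $\square$

For example, $\langle a,b\mid bab^{-1}=a^{-1}\rangle$ maps onto $\mathbb Z$ with kernel $\langle a\rangle\cong\mathbb Z$, so it is right-orderable. It is not bi-orderable: $a>1$ would give $a^{-1}=bab^{-1}>1$.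

The sensible first attempt is to apply Lemma 1 to $\pi:\mathcal A\to W$. The kernel is fine: bi-orderability of pure spherical Artin groups is due to I. Marin, *J. Group Theory* 9 (2006) 483–485 (we shall not rely on this, and shall prove what we need). But the quotient $W$ is a nontrivial finite group, so it has no positive cone, and the lemma cannot be applied. A bi-orderable subgroup of finite index does not help by itself: the infinite dihedral group contains $\mathbb Z$ with index $2$ and has torsion.

What is needed is a homomorphism $\theta:\mathcal A\to H$ onto a *right-orderable* group whose kernel is small enough to be ordered some other way. We shall arrange three things: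

- (I) $\mathcal A$ acts on a surface with boundary by Dehn twists, and the resulting image $H$ in $\mathrm{Aut}$ of a free group is right-orderable (Sections 4 and 5);
- (II) the kernel $K$ of this action lies in $Q$ (Section 4);
- (III) $Q$ is bi-orderable (Sections 6–10).

If we knew that $\theta$ is injective, (I) alone would suffice. The argument does not establish injectivity and does not need it. The point is that whatever $K$ is, it acts trivially on mod-$2$ homology, and mod-$2$ homology remembers $W$ up to sign.

From here to the end of Section 10, $\Gamma$ is connected, simply-laced, spherical, $n\ge2$, and $\mathcal A=\mathcal A_\Gamma$, $\mathcal A^+=\mathcal A^+_\Gamma$.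

## 4. Dehn twists on a plumbed surface

**Step 1 (the surface).** *We want curves that intersect as the edges of $\Gamma$ prescribe.* Take one oriented annulus for each vertex. For each edge $\{i,j\}$ choose a small square in the $i$-th and one in the $j$-th annulus, the squares for different edges being disjoint, and identify them by an orientation-preserving map exchanging the core direction and the fiber direction. This is plumbing, and gives a compact connected oriented surface $S$ with core curves $a_i$. The curves $a_i,a_j$ meet transversally once if $i\sim j$ and are disjoint if $i\perp j$. $S$ retracts onto $\bigcup a_i$. Adding the vertices of the tree $\Gamma$ one leaf at a time, each new circle meets the earlier ones in one point, so $\bigcup a_i$ is homotopy equivalent to a wedge of $n$ circles. Hence the $[a_i]$ form a basis of $H_1(S;\mathbb F_2)$, $\chi(S)=1-n<0$, and $\partial S\ne\emptyset$ (a closed surface would have $H_2(S;\mathbb F_2)\ne0$). For $A_2$ the surface $S$ is a torus with one hole.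

**Step 2 (the action).** *We turn generators into automorphisms of a free group.* Let $T_i$ be the Dehn twist about $a_i$, all twists being of the "turn left" type: an arc that comes to $a_i$ from either side turns left, goes once around, and continues. By Farb–Margalit, *A Primer on Mapping Class Groups*, Fact 3.9 and Prop. 3.11, $T_i,T_j$ commute if the curves are disjoint, and $T_iT_jT_i=T_jT_iT_j$ if they meet once. So $s_i\mapsto T_i$ defines $\mathcal A\to\mathrm{Mod}(S)$, where homeomorphisms and isotopies fix $\partial S$ pointwise. Fix $p\in\partial S$, let $F=\pi_1(S,p)$ (free of rank $n$), let $\theta:\mathcal A\to\mathrm{Aut}(F)$ be the induced action, and put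
$$H=\theta(\mathcal A),\qquad K=\ker\theta .$$

**Lemma 2.** $K\subset Q$.

*Proof.* First we identify mod-$2$ homology. In $H_1(S;\mathbb F_2)$ we have $T_i[a_j]=[a_j]+(a_i\cdot a_j)[a_i]$. In $L/2L$ we have $s_i\alpha_j=\alpha_j+(\alpha_i,\alpha_j)\alpha_i$, signs being irrelevant. Moreover $(\alpha_i,\alpha_j)\equiv a_i\cdot a_j\pmod 2$, also for $i=j$, where the two sides are $2$ and $0$. So $\alpha_i\mapsto[a_i]$ is an isomorphism of $\mathcal A$-modules
$$L/2L\;\cong\;H_1(S;\mathbb F_2)=F^{ab}/2 .$$

Next, let $a\in K$ and $w=\pi(a)$. Since $a$ acts trivially on $F$, $w$ acts trivially on $L/2L$. So for $\beta\in\Phi$ we have $\beta-w\beta=2v$ with $v\in L$, and $|\beta-w\beta|^2=4(v,v)\in8\mathbb Z$ because $L$ is even. On the other hand $|\beta-w\beta|^2=4-2(\beta,w\beta)\in[0,8]$. So the value is $0$ or $8$. In the first case $w\beta=\beta$; in the second $(\beta,w\beta)=-2$, so $w\beta=-\beta$. $\square$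

In type $A_2$ the two twists act on $\mathbb F_2^2$ by $[a_2]\mapsto[a_1]+[a_2]$ and $[a_1]\mapsto[a_1]+[a_2]$ respectively, and $W=S_3\cong GL_2(\mathbb F_2)$. In type $D_4$ the element $-1\in W$ acts trivially on $L/2L$. This is why the lemma speaks of $Q$ and not of $\ker\pi$.

## 5. Ordering the free group along the boundary of the universal cover

**Lemma 3.** The set $X=F\setminus\{1\}$ has a total order preserved by $H$, and $H$ acts faithfully on $X$.

This is a case of the theorem of Rourke–Wiest, *Pacific J. Math.* 194 (2000), and Short–Wiest, *Enseign. Math.* 46 (2000), that $\mathrm{Mod}(S)$ is left-orderable when $\partial S\neq\emptyset$. Here is a proof of what we need.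

**Step 1 (a circle containing the boundary).** *We place all boundary points of the universal cover on one Jordan curve.* As $\chi(S)<0$, give $S$ a hyperbolic metric with geodesic boundary. The universal cover $\tilde S$ is then a closed convex subset of $\mathbb H^2$, bounded by geodesics, with deck group $F$. Use the Klein model: $\mathbb H^2$ is the open unit disc and geodesics are straight chords. Let $\bar D$ be the closure of $\tilde S$ in the closed disc. It is compact and convex with nonempty interior, so it is a closed disc and $\partial\bar D$ is a Jordan curve; orient it counterclockwise.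

We have $\partial\tilde S\subset\partial\bar D$. Indeed $\tilde S$ lies on one side of each of its boundary geodesics $\ell$: a point of $\tilde S$ beyond $\ell$, together with a segment of $\ell$, would by convexity put points of $\tilde S$ on both sides of $\ell$ near that segment. Also $\mathrm{int}\,\tilde S=\mathrm{int}\,\bar D$. Manifold-interior points are clearly interior in the plane. Conversely an interior point of $\bar D$ lies in the open disc, hence in $\bar D\cap\mathbb H^2=\tilde S$, and it is not in $\partial\tilde S\subset\partial\bar D$.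

**Step 2 (the order).** *We read off the order on $X$.* Fix a lift $\tilde p\in\partial\tilde S$ of $p$. For $g\in F$ the point $g\tilde p$ is the end of the lift from $\tilde p$ of a loop representing $g$. $F$ acts freely, so $g\mapsto g\tilde p$ is injective. Put $g<g'$ iff $\tilde p,g\tilde p,g'\tilde p$ occur in this counterclockwise order. Since $\partial\bar D\setminus\{\tilde p\}$ is an open arc, this is a total order on $X$.

**Step 3 (invariance).** *We show that lifts of homeomorphisms respect the cyclic order.* Let $\phi$ be a homeomorphism of $S$ fixing $\partial S$ pointwise and $\tilde\phi$ its lift fixing $\tilde p$. It carries the lift from $\tilde p$ of a loop to the lift from $\tilde p$ of the image loop, so $\tilde\phi(g\tilde p)=\phi_*(g)\tilde p$. We claim that $\tilde\phi$ preserves the cyclic order of points of $\partial\tilde S$.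

Let $u\ne v$ in $\partial\tilde S$. Take an arc $c\subset\tilde S$ from $u$ to $v$ with interior in $\mathrm{int}\,\tilde S$. For instance, join both points by segments to an interior point off the line $uv$; a segment from a boundary point to an interior point of a convex set is interior except at its end. By the theorems of Jordan and Schoenflies, $\bar D\setminus c$ has exactly two components, one containing the open arc of $\partial\bar D$ from $u$ to $v$ counterclockwise, the other containing the open arc from $v$ to $u$; each component meets $\mathrm{int}\,\bar D$ in a connected set which is dense in it. Passing from $\bar D$ to $\tilde S$ removes only points of $\partial\bar D$, and a set between a connected set and its closure is connected. So $\tilde S\setminus c$ has exactly two components as well. A point $z\in\partial\tilde S\setminus\{u,v\}$ lies on the counterclockwise arc from $u$ to $v$ iff it lies in the component of $\tilde S\setminus c$ that contains the points of $\partial\tilde S$ immediately after $u$. The same holds for the arc $\tilde\phi(c)$ from $\tilde\phi(u)$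 to $\tilde\phi(v)$, whose interior is again in $\mathrm{int}\,\tilde S$.

Now $\tilde\phi$ carries the components of $\tilde S\setminus c$ to those of $\tilde S\setminus\tilde\phi(c)$. Because $\phi$ is the identity on $\partial S$, near $u$ the map $\tilde\phi|_{\partial\tilde S}$ coincides with a deck transformation. This is an orientation-preserving isometry preserving $\bar D$, hence preserves the counterclockwise direction on $\partial\bar D$. So points immediately after $u$ go to points immediately after $\tilde\phi(u)$. Therefore $z$ lies on the arc from $u$ to $v$ iff $\tilde\phi(z)$ lies on the arc from $\tilde\phi(u)$ to $\tilde\phi(v)$, which is the claim.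

Since $\tilde\phi(\tilde p)=\tilde p$, $\phi_*$ preserves $<$ on $X$. An automorphism of $F$ that fixes every element of $X$ is the identity, so the action of $H$ is faithful. $\square$

**Step 4 (a cone in $H$).** *We convert an action on an ordered set into an order of the group.* $X$ is countable; enumerate $X=\{x_1,x_2,\dots\}$. Let $\mathcal P_H$ be the set of $1\ne h\in H$ with $hx_k>x_k$ for the first $k$ such that $hx_k\ne x_k$. The elements $h$ and $h^{-1}$ have the same first index $k$, and $hx_k>x_k$ iff $x_k>h^{-1}x_k$; so exactly one of them is in $\mathcal P_H$. Let $g,h\in\mathcal P_H$ have first indices $k,l$. Then $gh$ fixes $x_m$ for $m<\min(k,l)$. If $k<l$, then $ghx_k=gx_k>x_k$. If $k\ge l$, then $ghx_l>gx_l\ge x_l$, as $g$ preserves the order. So $\mathcal P_H$ is a positive cone.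

This is (I) and (II). What remains for Theorem A is (III).

## 6. Matrices congruent to the identity

**Lemma 4.** Let $\mathfrak m=(\xi,\eta)\subset\mathbb Q[[\xi,\eta]]$. The group $G=\{g\in GL_N(\mathbb Q[[\xi,\eta]]):g\equiv1\bmod\mathfrak m\}$ is bi-orderable.

*Proof.* For each $d\ge1$ fix a translation-invariant total order on the finite-dimensional $\mathbb Q$-vector space $M_N(\mathfrak m^d/\mathfrak m^{d+1})$, for example a lexicographic one. For $1\ne g=1+X\in G$ let $d$ be maximal with $X\in M_N(\mathfrak m^d)$; the *leading term* of $g$ is the class of $X$ in $M_N(\mathfrak m^d/\mathfrak m^{d+1})$, which is nonzero. Call $g$ positive if its leading term is positive.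

Let $1+X,1+Y$ have degrees $d,e$. Then $(1+X)(1+Y)=1+X+Y+XY$ with $XY\in M_N(\mathfrak m^{d+e})$. If $d<e$, or $e<d$, the leading term of the product is that of the factor of smaller degree. If $d=e$ and both are positive, it is the sum of the leading terms, which is positive and in particular nonzero. Since $(1+X)^{-1}=1-X+X^2-\cdots$, inversion changes the sign of the leading term. For $h\in G$ we have $h(1+X)h^{-1}=1+hXh^{-1}$ and $hXh^{-1}\equiv X\bmod\mathfrak m^{d+1}$. So the positive elements form a conjugation-invariant positive cone. $\square$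

To order $Q$ it therefore suffices to find a faithful representation $\rho$ of $\mathcal A$ over $R=\mathbb Z[r^{\pm1},t^{\pm1}]$ such that $\rho(Q)$ becomes trivial at $r=t=1$. There is a natural candidate for the value at $r=t=1$: let $s_k$ permute basis vectors $y_\beta$ $(\beta\in\Phi^+)$ by $y_\beta\mapsto y_{|s_k\beta|}$, where $|\pm\beta|=\beta$ for $\beta\in\Phi^+$. The elements acting trivially here are exactly those of $Q$. The next three sections deform this permutation representation, and Section 10 proves that the deformation is faithful, by an argument of Krammer.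

## 7. A deformation of the permutation of positive roots

Let $q=r^2$ and let $V$ be the free $R$-module with basis $y_\beta$ $(\beta\in\Phi^+)$. Write $y_i=y_{\alpha_i}$, and $y_{ij}=y_{\alpha_i+\alpha_j}$ for $i\sim j$. Define
$$\tau_k y_\beta=\begin{cases}0&\beta=\alpha_k\\ q\,y_{\beta-\alpha_k}&(\alpha_k,\beta)=1\\ y_\beta&(\alpha_k,\beta)=0\\ (1-q)y_\beta+y_{\beta+\alpha_k}&(\alpha_k,\beta)=-1.\end{cases}$$
All roots on the right are positive since $s_k$ permutes $\Phi^+\setminus\{\alpha_k\}$.

**Step 1 (orbits of two adjacent reflections).** *We list the small pieces on which calculations take place.* Let $i\sim j$, $\Phi^+_{ij}=\{\alpha_i,\alpha_j,\alpha_i+\alpha_j\}$, and $\beta\in\Phi^+\setminus\Phi_{ij}^+$. This set is stable under $s_i,s_j$. The pair $((\alpha_i,\beta),(\alpha_j,\beta))$ is not $\pm(1,1)$, since otherwise $(\alpha_i+\alpha_j,\beta)=\pm2$ and $\beta=\pm(\alpha_i+\alpha_j)$. So either the pair is $(0,0)$, or, up to exchanging $i$ and $j$, $\beta$ belongs to a triple of positive roots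
$$\gamma_0,\quad\gamma_1=\gamma_0+\alpha_i,\quad\gamma_2=\gamma_1+\alpha_j\qquad\text{with pairs }(-1,0),\ (1,-1),\ (0,1).\tag{1}$$
Indeed, $(-1,0),(1,-1),(0,1)$ are the pairs of $\gamma_0,\gamma_1,\gamma_2$, and $(0,-1),(-1,1),(1,0)$ are those obtained by exchanging $i$ and $j$.

**Step 2 (the $\tau_k$ satisfy the braid relations).** *This is the part of the relation free of $t$.* Let $i\perp j$. On $y_i$ and $y_j$ both products $\tau_i\tau_j,\tau_j\tau_i$ give $0$. On other roots, adding $\pm\alpha_i$ does not change the pairing with $\alpha_j$ and conversely, so on each $\langle s_i,s_j\rangle$-orbit $\tau_i$ and $\tau_j$ act as commuting tensor factors.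

Let $i\sim j$. On a triple (1), writing $\gamma_a$ for $y_{\gamma_a}$,
$$\begin{aligned}\tau_i\gamma_0&=(1-q)\gamma_0+\gamma_1,&\tau_i\gamma_1&=q\gamma_0,&\tau_i\gamma_2&=\gamma_2,\\ \tau_j\gamma_0&=\gamma_0,&\tau_j\gamma_1&=(1-q)\gamma_1+\gamma_2,&\tau_j\gamma_2&=q\gamma_1.\end{aligned}$$
At $\gamma_0$: $\tau_j\tau_i\gamma_0=(1-q)\gamma_0+(1-q)\gamma_1+\gamma_2$. Applying $\tau_i$ gives $\big((1-q)^2+q(1-q)\big)\gamma_0+(1-q)\gamma_1+\gamma_2=(1-q)\gamma_0+(1-q)\gamma_1+\gamma_2$, and $\tau_j\tau_i\tau_j\gamma_0=\tau_j\tau_i\gamma_0$ is the same. At $\gamma_1$: $\tau_i\tau_j\tau_i\gamma_1=q\tau_i\gamma_0=q(1-q)\gamma_0+q\gamma_1$, and $\tau_j\tau_i\tau_j\gamma_1=\tau_j\big(q(1-q)\gamma_0+\gamma_2\big)=q(1-q)\gamma_0+q\gamma_1$. At $\gamma_2$: both products give $q^2\gamma_0$. On a root with pair $(0,0)$ everything is the identity. On $\Phi^+_{ij}$ both products vanish: $\tau_i\tau_j\tau_iy_i=0$, $\tau_j\tau_i\tau_jy_i=\tau_j\tau_i((1-q)y_i+y_{ij})=q\tau_jy_j=0$, and $\tau_i\tau_j\tau_iy_{ij}=q\tau_i\tau_jy_j=0$; the rest is symmetric.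

The trouble is that $\tau_k$ kills $y_k$ and is not invertible. A repair must make $y_k$ survive. The first thing one tries is to send $y_k$ to $ty_k$ and change nothing else. It fails already for $A_2$. With this choice
$$\sigma_1\sigma_2\sigma_1y_1=t\,\sigma_1\big((1-q)y_1+y_{12}\big)=t\big[(1-q)t\,y_1+q\,y_2\big],$$
whereas
$$\sigma_2\sigma_1\sigma_2y_1=\sigma_2\big[(1-q)ty_1+qy_2\big]=(1-q)t\big[(1-q)y_1+y_{12}\big]+qt\,y_2$$
has a nonzero $y_{12}$-term. To cancel the offending $(1-q)ty_1$, $\sigma_1y_{12}$ should contain $t(q-1)y_1$. So we allow all $y_\beta$ to contribute to the new $y_k$-term: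
$$\sigma_kv=\tau_kv+t\,f_k(v)\,y_k,\qquad f_k:V\to R\ \text{linear, to be constructed.}\tag{2}$$

**Proposition 5.** Suppose that

- (F1) $f_i(y_i)=1$; $f_i(y_j)=0$ for $j\ne i$; $f_i(y_{ij})=q-1$ for $i\sim j$;
- (F2) $f_i\tau_j=f_i$ for $i\perp j$;
- (F3) for $i\sim j$ (in either order): $f_j\tau_i=f_i\tau_j$ and $f_i\tau_j\tau_i=(1-q)f_i\tau_j+qf_j$.

Then the $\sigma_k$ satisfy the braid relations.

*Proof.* If $i\perp j$, then $\sigma_iy_j=y_j$ by (F1), so $\sigma_i\sigma_jv=\tau_i\tau_jv+tf_i(\tau_jv)y_i+tf_j(v)y_j=\tau_i\tau_jv+tf_i(v)y_i+tf_j(v)y_j$ by (F2). This is symmetric.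

If $i\sim j$, then $\sigma_jy_i=(1-q)y_i+y_{ij}$ and
$$\sigma_i\big((1-q)y_i+y_{ij}\big)=(1-q)ty_i+qy_j+t(q-1)y_i=qy_j .$$
Hence $\sigma_j\sigma_iv=\tau_j\tau_iv+tf_j(\tau_iv)y_j+tf_i(v)\big((1-q)y_i+y_{ij}\big)$. Applying $\sigma_i$, with $\sigma_iy_j=(1-q)y_j+y_{ij}$, we get
$$\sigma_i\sigma_j\sigma_iv=\tau_i\tau_j\tau_iv+t\Big[f_i(\tau_j\tau_iv)y_i+f_j(\tau_iv)y_{ij}+\big((1-q)f_j(\tau_iv)+qf_i(v)\big)y_j\Big].$$
Exchanging $i$ and $j$ does not change this. The $\tau$-parts agree by Step 2. The $y_{ij}$-coefficients agree by the first identity of (F3). The $y_i$-coefficients agree by the second identity for $(i,j)$, and the $y_j$-coefficients by the second identity for $(j,i)$ together with the first identity. $\square$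

In $A_2$, (F1) determines everything: $\sigma_1y_1=ty_1$, $\sigma_1y_2=(1-q)y_2+y_{12}$, $\sigma_1y_{12}=qy_2+t(q-1)y_1$. Now both products send $y_1$ to $qt\,y_2$.

## 8. The linear forms $f_i$

**Step 1 (relative heights).** *We introduce the integer data that will make (F2) and (F3) work for roots orthogonal to $\alpha_i$.* For $\beta\in\Phi^+$ with $(\alpha_i,\beta)=0$, let $h_i(\beta)$ be the height of $\beta$ in the root system $\Phi\cap\alpha_i^\perp$ with respect to the simple system of its positive system $\Phi^+\cap\alpha_i^\perp$; the simple roots there are the indecomposable elements of $\Phi^+\cap\alpha_i^\perp$. Put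
$$m_i(\beta)=\tfrac12(\mathrm{ht}\,\beta-h_i(\beta)),\qquad\text{so that } q^{-m_i(\beta)}=r^{h_i(\beta)-\mathrm{ht}\beta}\in R .$$
(This is the reason for having $r$ and not just $q$.) For example, in $A_3$ with vertices in the order $1,2,3$, the only positive root orthogonal to $\alpha_2$ is $\beta=\alpha_1+\alpha_2+\alpha_3$, so $h_2(\beta)=1$, $\mathrm{ht}\,\beta=3$ and $m_2(\beta)=1$.

**Lemma 6.**

- (m0) If $i\perp j$, then $m_i(\alpha_j)=0$.
- (m1) If $i\perp j$, $(\alpha_i,\beta)=0$ and $(\alpha_j,\beta)=-1$, then $m_i(\beta+\alpha_j)=m_i(\beta)$.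
- (m2) If $i\sim j$ and $(\alpha_i,\beta)=(\alpha_j,\beta)=0$, then $m_i(\beta)=m_j(\beta)$.
- (m3) In a triple (1), $m_i(\gamma_2)=m_j(\gamma_0)+1$.

*Proof.* (m0): $\alpha_j$ is indecomposable in $\Phi^+$, hence in $\Phi^+\cap\alpha_i^\perp$, so $h_i(\alpha_j)=1=\mathrm{ht}\,\alpha_j$. (m1): $h_i$ is additive and $h_i(\alpha_j)=1$, so both heights grow by $1$.

(m2): $w=s_is_j$ maps $\alpha_i\mapsto\alpha_j$ and fixes $\beta$. The positive roots made negative by $w$ are $\alpha_j$ and $s_j\alpha_i=\alpha_i+\alpha_j$. Their pairings with $\alpha_i$ are $-1$ and $1$, so neither is orthogonal to $\alpha_i$. Hence $w$ maps $\Phi^+\cap\alpha_i^\perp$ into positive roots, thus onto $\Phi^+\cap\alpha_j^\perp$ (negatives go to negatives), and preserves heights in these systems. So $h_i(\beta)=h_j(\beta)$.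

(m3): $w=s_js_i$ maps $\alpha_j\mapsto\alpha_i$ and $\gamma_0\mapsto\gamma_1\mapsto\gamma_2$. It makes negative only $\alpha_i$ and $\alpha_i+\alpha_j$, whose pairings with $\alpha_j$ are $-1$ and $1$. As before $h_i(\gamma_2)=h_j(\gamma_0)$, while $\mathrm{ht}\,\gamma_2=\mathrm{ht}\,\gamma_0+2$. $\square$

**Step 2 (definition).** *We write down $f_i$; only the values at roots with pairing $-1$ need a recursion.* Let $\kappa=(q-1)q^{-2}$. Put $f_i(y_i)=1$, and for $\beta\ne\alpha_i$ put $f_i(y_\beta)=q^{\mathrm{ht}\beta}\psi_i(\beta)$ with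
$$\psi_i(\beta)=\begin{cases}\kappa&(\alpha_i,\beta)=1\\ B_i(\beta):=\kappa(1-q^{-m_i(\beta)})&(\alpha_i,\beta)=0\\ C_i(\beta)&(\alpha_i,\beta)=-1.\end{cases}$$
The $C_i$ are defined for all $i$ simultaneously, by induction on height. Put $C_i(\beta)=0$ if $\beta$ is simple. Otherwise choose $j$ with $(\alpha_j,\beta)=1$ and set
$$C_i(\beta)=\begin{cases}C_i(\beta-\alpha_j)&j\perp i\\ q^{-1}C_j(\beta-\alpha_j)+(1-q^{-1})B_i(\beta-\alpha_j)&j\sim i.\end{cases}\tag{3}$$
Such a $j$ exists: if $\beta=\sum n_j\alpha_j$, then $2=(\beta,\beta)=\sum n_j(\alpha_j,\beta)$ with $n_j\ge0$, so some pairing is positive, and it is $1$ because $\beta\neq\alpha_j$. Clearly $j\ne i$. The right side makes sense: if $j\perp i$, then $(\alpha_i,\beta-\alpha_j)=-1$; if $j\sim i$, then $(\alpha_i,\beta-\alpha_j)=-1+1=0$ and $(\alpha_j,\beta-\alpha_j)=1-2=-1$.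

**Step 3 (the choice of $j$ does not matter).** *So that (3) may be used with every $j$ pairing to $1$ with $\beta$.* Assume independence for smaller heights, and let $j\ne j'$ both pair to $1$ with $\beta$, where $(\alpha_i,\beta)=-1$.

If $j\sim j'$, then $(\alpha_j+\alpha_{j'},\beta)=2$, so $\beta=\alpha_j+\alpha_{j'}$. As $(\alpha_i,\beta)=-1$, $i$ is adjacent to exactly one of $j,j'$, say to $j$. Choice $j$ gives $q^{-1}C_j(\alpha_{j'})+(1-q^{-1})B_i(\alpha_{j'})=0$ by (m0), and choice $j'$ gives $C_i(\alpha_j)=0$.

If $j\perp j'$, then $(\alpha_{j'},\beta-\alpha_j)=1$; so $\beta-\alpha_j\neq\alpha_{j'}$, this root is not simple (distinct simple roots pair to at most $0$), and $\beta''=\beta-\alpha_j-\alpha_{j'}\in\Phi^+$. The same holds with $j,j'$ exchanged. There are three cases.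

- Both $\perp i$. By (3) at lower height, both choices give $C_i(\beta'')$.
- $j\sim i$ and $j'\perp i$. Choice $j$ gives $q^{-1}C_j(\beta-\alpha_j)+(1-q^{-1})B_i(\beta-\alpha_j)$. Here $C_j(\beta-\alpha_j)=C_j(\beta'')$ by (3) with $j'\perp j$, and $B_i(\beta-\alpha_j)=B_i(\beta'')$ by (m1), since $(\alpha_i,\beta'')=0$, $(\alpha_{j'},\beta'')=-1$. Choice $j'$ gives $C_i(\beta-\alpha_{j'})$, which by (3) with $j$ equals $q^{-1}C_j(\beta'')+(1-q^{-1})B_i(\beta'')$. These agree.
- Both $\sim i$. Now $(\alpha_i,\beta'')=1$, so $\beta''\ne\alpha_i$ and $\beta'''=\beta''-\alpha_i\in\Phi^+$, with $(\alpha_i,\beta''')=-1$ and $(\alpha_j,\beta''')=1-2+1=0=(\alpha_{j'},\beta''')$. By (3) with $j'\perp j$ and then with $i\sim j$,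
$$C_j(\beta-\alpha_j)=C_j(\beta'')=q^{-1}C_i(\beta''')+(1-q^{-1})B_j(\beta''').$$
So choice $j$ gives
$$q^{-2}C_i(\beta''')+(1-q^{-1})\big[q^{-1}B_j(\beta''')+B_i(\beta-\alpha_j)\big].$$
Since $\beta-\alpha_j=\beta'''+\alpha_i+\alpha_{j'}$, and $\beta'''$ pairs to $(-1,0)$ with $(\alpha_i,\alpha_{j'})$, (m3) for $(i,j')$ gives $m_i(\beta-\alpha_j)=m_{j'}(\beta''')+1$. The bracket equals
$$\kappa\big[q^{-1}+1-q^{-1-m_j(\beta''')}-q^{-1-m_{j'}(\beta''')}\big],$$
which is symmetric in $j,j'$.

So (3) holds for every $j$ with $(\alpha_j,\beta)=1$. By induction on height,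
$$f_i(y_\beta)\in(q-1)\,\mathbb Z[r^{\pm1}]\qquad\text{for all }\beta\ne\alpha_i.\tag{4}$$

In the example $A_3$: $f_2(y_{\alpha_1+\alpha_2+\alpha_3})=q^3\kappa(1-q^{-1})=(q-1)^2$. And $C_1(\alpha_2+\alpha_3)$ may be computed with $j=3$, giving $C_1(\alpha_2)=0$, or with $j=2$, giving $q^{-1}C_2(\alpha_3)+(1-q^{-1})B_1(\alpha_3)=0$.

## 9. The relations (F1)–(F3) hold

**Proposition 7.** The forms $f_i$ satisfy (F1), (F2), (F3). Consequently $s_k\mapsto\sigma_k$ defines a homomorphism $\rho:\mathcal A\to GL(V)$, and
$$a\in Q\iff\rho(a)|_{r=t=1}=1.\tag{5}$$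

**Step 1: (F1).** *Values at simple roots and at $y_{ij}$.* $f_i(y_j)=0$ by (m0) if $i\perp j$ and by $C_i(\alpha_j)=0$ if $i\sim j$; and $f_i(y_{ij})=q^2\kappa=q-1$.

**Step 2: (F2).** *Commuting pairs.* Let $i\perp j$. On $y_i$ it holds as $\tau_jy_i=y_i$; on $y_j$ both sides are $0$. Let $\beta\ne\alpha_i,\alpha_j$. If $(\alpha_j,\beta)=0$ there is nothing to show. If $(\alpha_j,\beta)=1$, then $f_i(\tau_jy_\beta)=qf_i(y_{\beta-\alpha_j})=q^{\mathrm{ht}\beta}\psi_i(\beta-\alpha_j)$. If $(\alpha_j,\beta)=-1$, then $f_i(\tau_jy_\beta)=q^{\mathrm{ht}\beta}\big[(1-q)\psi_i(\beta)+q\psi_i(\beta+\alpha_j)\big]$. So (F2) says exactly that $\psi_i(\beta+\alpha_j)=\psi_i(\beta)$ whenever $(\alpha_j,\beta)=-1$. The pairing with $\alpha_i$ is the same for both roots. If it is $1$, both sides are $\kappa$; if $0$, use (m1); if $-1$, use (3) for $\beta+\alpha_j$ with $j\perp i$.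

**Step 3: first identity of (F3).** *We compare $f_j\tau_i$ and $f_i\tau_j$ for $i\sim j$ on each piece.* On $y_i$: $0=(1-q)+(q-1)$. On $y_j$: symmetric. On $y_{ij}$: both sides are $q$. On pairs $(0,0)$ the identity is $f_j(y_\beta)=f_i(y_\beta)$, which is (m2). On a triple (1), put $\varphi_i(\beta)=f_i(y_\beta)$. At $\gamma_0,\gamma_1,\gamma_2$ the identity reads
$$\varphi_i(\gamma_0)=(1-q)\varphi_j(\gamma_0)+\varphi_j(\gamma_1),\tag{6}$$
$$q\varphi_j(\gamma_0)=(1-q)\varphi_i(\gamma_1)+\varphi_i(\gamma_2),\tag{7}$$
$$\varphi_j(\gamma_2)=q\varphi_i(\gamma_1).\tag{8}$$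
Dividing by $q^{\mathrm{ht}\gamma_0}$, $q^{\mathrm{ht}\gamma_1}$, $q^{\mathrm{ht}\gamma_2}$ respectively, these become
$$\psi_i(\gamma_0)=(1-q)\psi_j(\gamma_0)+q\psi_j(\gamma_1),\quad\psi_j(\gamma_0)=(1-q)\psi_i(\gamma_1)+q\psi_i(\gamma_2),\quad\psi_j(\gamma_2)=\psi_i(\gamma_1).$$
The first says $C_i(\gamma_0)=(1-q)B_j(\gamma_0)+qC_j(\gamma_1)$, which is (3) for $C_j(\gamma_1)$ with choice $i$. The second says, with $m=m_j(\gamma_0)$ and (m3), that $\kappa(1-q^{-m})=(1-q)\kappa+q\kappa(1-q^{-m-1})$, which is true. The third is $\kappa=\kappa$. Triples with $i,j$ exchanged need no separate treatment, since the identity is symmetric in $i,j$.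

**Step 4: second identity of (F3).** *This one is not symmetric, so on (1) we treat both orders.* For $(i,j)$ it is $f_i\tau_j\tau_i=(1-q)f_i\tau_j+qf_j$.

- At $\gamma_0$: $(1-q)\varphi_i(\gamma_0)+(1-q)\varphi_i(\gamma_1)+\varphi_i(\gamma_2)=(1-q)\varphi_i(\gamma_0)+q\varphi_j(\gamma_0)$, by (7).
- At $\gamma_1$: the left side is $q\varphi_i(\gamma_0)$. The right side is $(1-q)\big[(1-q)\varphi_i(\gamma_1)+\varphi_i(\gamma_2)\big]+q\varphi_j(\gamma_1)=(1-q)q\varphi_j(\gamma_0)+q\varphi_j(\gamma_1)$ by (7), which is $q\varphi_i(\gamma_0)$ by (6).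
- At $\gamma_2$: $q\varphi_i(\gamma_1)=(1-q)q\varphi_i(\gamma_1)+q\varphi_j(\gamma_2)$, by (8).

For $(j,i)$ it is $f_j\tau_i\tau_j=(1-q)f_j\tau_i+qf_i$.

- At $\gamma_0$: with $E=(1-q)\varphi_j(\gamma_0)+\varphi_j(\gamma_1)$ it says $E=(1-q)E+q\varphi_i(\gamma_0)$; and $E=\varphi_i(\gamma_0)$ by (6).
- At $\gamma_1$: $(1-q)q\varphi_j(\gamma_0)+\varphi_j(\gamma_2)=(1-q)q\varphi_j(\gamma_0)+q\varphi_i(\gamma_1)$, by (8).
- At $\gamma_2$: the left side is $q^2\varphi_j(\gamma_0)$; the right side $(1-q)\varphi_j(\gamma_2)+q\varphi_i(\gamma_2)$ equals $q\big[(1-q)\varphi_i(\gamma_1)+\varphi_i(\gamma_2)\big]=q^2\varphi_j(\gamma_0)$ by (8) and (7).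

On pairs $(0,0)$ the identity follows from (m2). On $\Phi_{ij}^+$ the situation is symmetric, so take $(i,j)$. On $y_i$: the left side is $0$, and $f_i(\tau_jy_i)=0$, $f_j(y_i)=0$. On $y_j$: $\tau_j\tau_iy_j=\tau_j((1-q)y_j+y_{ij})=qy_i$, and both sides equal $q$. On $y_{ij}$: the left side is $f_i(q\tau_jy_j)=0$, and the right side is $(1-q)q+q(q-1)=0$.

**Step 5 (invertibility and the value at $r=t=1$).** *We finish the proposition.* $\sigma_ky_k=ty_k$, and modulo $y_k$ the map $\sigma_k$ consists of identity blocks and of blocks on $\{y_\beta,y_{\beta+\alpha_k}\}$ with $(\alpha_k,\beta)=-1$, given by $y_\beta\mapsto(1-q)y_\beta+y_{\beta+\alpha_k}$, $y_{\beta+\alpha_k}\mapsto qy_\beta$, of determinant $-q$. So $\det\sigma_k$ is a unit of $R$, and by Proposition 5 $\rho$ is defined. At $r=t=1$ we have $q=1$, and by (4) $f_k(y_\beta)=0$ for $\beta\ne\alpha_k$. So $\sigma_k$ becomes $y_\beta\mapsto y_{|s_k\beta|}$, and $\rho(a)$ becomes $y_\beta\mapsto y_{|\pi(a)\beta|}$. This is the identity iff $\pi(a)\beta=\pm\beta$ for all $\beta$. $\square$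

## 10. Faithfulness of $\rho$ and the order on $Q$

**Lemma 8.** Every element of $\mathcal A$ has the form $ab^{-1}$ with $a,b$ in the image of $\mathcal A^+$.

This is due to Brieskorn–Saito and Deligne. It can be seen as follows. For $w\in W$, all reduced words of $w$ give the same element of $\mathcal A^+$ (Matsumoto's theorem), the *canonical lift* of $w$. Let $\Delta$ be the lift of the longest element $w_0$. For each $i$ there is $i'$ with $w_0s_iw_0^{-1}=s_{i'}$. Let $y$ be the lift of $w_0s_i=s_{i'}w_0$. Then $\Delta=ys_i=s_{i'}y$, so $s_i^{-1}=\Delta^{-1}y$ and $s_{i'}\Delta=s_{i'}ys_i=\Delta s_i$. Replace each $s_i^{-1}$ in a word by $\Delta^{-1}y$ and move all $\Delta^{-1}$ to the right; this turns generators into generators. The result is $a\Delta^{-k}$. $\square$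

**Proposition 9.** $\rho$ is faithful.

By Lemma 8 it suffices to show: if $b,b'\in\mathcal A^+$ and $\rho(b)=\rho(b')$, then $b=b'$ in $\mathcal A^+$. Following Krammer's argument, we recover from $\rho(b)$ which generators divide $b$ on the left.

**Step 1 (zero sets).** *We extract combinatorial data from $\rho(b)$ at $t=0$, where $\sigma_k$ degenerates to the nonnegative $\tau_k$.* For $b\in\mathcal A^+$ the entries of $\rho(b)$ lie in $\mathbb Z[r^{\pm1}][t]$. Put $t=0$ and $r=r_0\in(0,1)$, so $0<q<1$. Then $\rho(b)$ becomes a product $\tau_b$ of the nonnegative real matrices $\tau_k$. Let $v_+=\sum_\beta y_\beta$ and let $Z(b)\subset\Phi^+$ be the set of $\beta$ whose coefficient in $\tau_bv_+$ is $0$. It depends only on $\rho(b)$. Clearly $Z(1)=\emptyset$.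

Let $b=s_kb_1$ and $\tau_{b_1}v_+=\sum c_\beta y_\beta$ with $c_\beta\ge0$. In $\tau_k\sum c_\beta y_\beta$ the coefficient at $\alpha_k$ is $0$; the coefficient at $\beta\ne\alpha_k$ is $c_{\beta-\alpha_k}$, $c_\beta$, or $(1-q)c_\beta+qc_{\beta+\alpha_k}$, when $(\alpha_k,\beta)=1$, $0$, $-1$ respectively. Since $0<q<1$, we get $\alpha_k\in Z(b)$, and for $\beta\ne\alpha_k$
$$\beta\in Z(b)\iff\begin{cases}s_k\beta\in Z(b_1)&(\alpha_k,\beta)\ge0\\ \beta\in Z(b_1)\text{ and }s_k\beta\in Z(b_1)&(\alpha_k,\beta)=-1.\end{cases}\tag{9}$$

For $A_2$ and $b=s_1s_2$: $\tau_2v_+=y_1+y_{12}$ and $\tau_1(y_1+y_{12})=qy_2$, so $Z(s_2)=\{\alpha_2\}$ and $Z(s_1s_2)=\{\alpha_1,\alpha_1+\alpha_2\}$. Note that $\alpha_2\notin Z(s_1s_2)$, and $s_2$ does not left-divide $s_1s_2$.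

**Step 2 ($Z(b)$ is closed).** *We need this to combine divisors.* Call $Z\subset\Phi^+$ *closed* if $\delta,\varepsilon\in Z$ and $\delta+\varepsilon\in\Phi$ imply $\delta+\varepsilon\in Z$. In $A_2$, $\{\alpha_1,\alpha_1+\alpha_2\}$ is closed and $\{\alpha_1,\alpha_2\}$ is not.

We use induction on length; $Z(1)=\emptyset$ is closed. Let $b=s_kb_1$, $\delta,\varepsilon\in Z(b)$, $\gamma=\delta+\varepsilon\in\Phi^+$. From $2=4+2(\delta,\varepsilon)$ we get $(\delta,\varepsilon)=-1$. Also $\gamma\ne\alpha_k$, as $\alpha_k$ is indecomposable.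

If $\delta=\alpha_k$, then $(\alpha_k,\varepsilon)=-1$, so $\varepsilon\in Z(b_1)$ by (9). As $(\alpha_k,\gamma)=1$ and $s_k\gamma=\varepsilon$, (9) gives $\gamma\in Z(b)$. The case $\varepsilon=\alpha_k$ is the same.

If $\delta,\varepsilon\ne\alpha_k$, then $s_k\delta,s_k\varepsilon\in Z(b_1)$ in all cases of (9), so $s_k\gamma\in Z(b_1)$ by induction. If $(\alpha_k,\gamma)\ge0$, we are done. If $(\alpha_k,\gamma)=-1$, the pairings of $\delta,\varepsilon$ with $\alpha_k$ are $-1$ and $0$ in some order, since they lie in $\{-1,0,1\}$. The root with pairing $-1$ is in $Z(b_1)$ by (9); the one with pairing $0$ is fixed by $s_k$ and is in $Z(b_1)$ too. So $\gamma\in Z(b_1)$ by induction, and together with $s_k\gamma\in Z(b_1)$ this gives $\gamma\in Z(b)$.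

**Step 3 (weak order).** *We recall the textbook facts that relate sets of roots to divisors.* For $w\in W$ let $\Phi(w)=\{\beta\in\Phi^+:w^{-1}\beta<0\}$; then $\ell(w)=|\Phi(w)|$. Write $x\le w$ if $w=xy$ with $\ell(w)=\ell(x)+\ell(y)$; this is a partial order. In that case $\Phi(w)=\Phi(x)\sqcup x\Phi(y)$, so $\Phi(x)\subset\Phi(w)$; and the canonical lift of $w$ is the product of those of $x$ and $y$, so the lift of $x$ left-divides the lift of $w$ in $\mathcal A^+$. Also $\ell(xs_i)>\ell(x)$ iff $x\alpha_i>0$, and then $\Phi(xs_i)=\Phi(x)\sqcup\{x\alpha_i\}$. We identify $w$ with its lift. In $A_2$, $\Phi(s_1s_2)=\{\alpha_1,\alpha_1+\alpha_2\}$.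

**Claim 1.** If $Z$ is closed, then $D=\{w\in W:\Phi(w)\subset Z\}$ has a greatest element for $\le$.

*Proof.* $D$ is closed downward and $1\in D$. By descending induction on $\ell(x)$ we show

$P(x)$: any $w,w'\in D$ with $x\le w$ and $x\le w'$ have a common upper bound in $D$.

If $w=x$ or $w'=x$, this is trivial (in particular if $x$ is longest). Otherwise choose $xs_i\le w$ and $xs_j\le w'$, with lengths increasing. If $i=j$, use $P(xs_i)$. If $i\ne j$, then $x\alpha_i\in\Phi(w)\subset Z$ and $x\alpha_j\in\Phi(w')\subset Z$. Let $\Phi_{ij}^+$ be the set of positive roots in $\mathbb Z\alpha_i+\mathbb Z\alpha_j$, that is, $\{\alpha_i,\alpha_j,\alpha_i+\alpha_j\}$ if $i\sim j$ and $\{\alpha_i,\alpha_j\}$ if $i\perp j$. As $Z$ is closed, $x\Phi_{ij}^+\subset Z$; in particular these roots are positive. Let $w_{ij}$ be the longest element of $\langle s_i,s_j\rangle$ and $y=xw_{ij}$. Multiplying $x$ by the letters of a reduced word of $w_{ij}$ one at a time, the root added at each stage is in $x\Phi_{ij}^+$, hence positive, so the length goes up each time. Thus $\Phi(y)=\Phi(x)\cup x\Phi_{ij}^+\subset Z$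 and $y\in D$. Since $w_{ij}$ has reduced words beginning with $s_i$ and with $s_j$, we have $xs_i,xs_j\le y$. By $P(xs_i)$ there is $u\in D$ above $w$ and $y$. By $P(xs_j)$ there is $u'\in D$ above $u$ and $w'$. It is above $w$ and $w'$.

By $P(1)$, any two elements of the finite set $D$ have a common upper bound in $D$, so $D$ has a greatest element. $\square$

**Claim 2.** If $b\in\mathcal A^+$ and $\Phi(w)\subset Z(b)$, then $w$ left-divides $b$.

*Proof.* Induct on the length of $b$. For $b=1$ we get $\Phi(w)=\emptyset$ and $w=1$. Let $b=s_kb_1$, and let $w^*$ be the greatest element of $D$ for $Z=Z(b)$, which exists by Step 2 and Claim 1. Since $\Phi(s_k)=\{\alpha_k\}\subset Z(b)$, we have $s_k\in D$, so $s_k\le w^*$: $w^*=s_kw_1$ with $\ell(w_1)=\ell(w^*)-1$ and $\Phi(w_1)=s_k(\Phi(w^*)\setminus\{\alpha_k\})$. By (9), $\beta\in Z(b)\setminus\{\alpha_k\}$ implies $s_k\beta\in Z(b_1)$. So $\Phi(w_1)\subset Z(b_1)$, and by induction $w_1$ left-divides $b_1$. Hence $w^*=s_kw_1$ left-divides $b$. Every $w\in D$ satisfies $w\le w^*$, so it left-divides $w^*$ and therefore $b$. $\square$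

**Step 4 (conclusion).** *We peel off letters.* If $s_k$ left-divides $b$, then $\alpha_k\in Z(b)$ by Step 1; conversely, if $\alpha_k\in Z(b)$, then Claim 2 with $w=s_k$ shows that $s_k$ left-divides $b$. So $\rho(b)$ determines the set of generators left-dividing $b$. Let $\rho(b)=\rho(b')$. If this set is empty, then $b=b'=1$. Otherwise $b=s_kb_1$ and $b'=s_kb_1'$ for a common $k$; as $\sigma_k$ is invertible, $\rho(b_1)=\rho(b_1')$, and by induction on length $b_1=b_1'$. This proves Proposition 9. $\square$

**Step 5 ($Q$ is bi-orderable: Theorem B(2)).** *We put faithfulness, (5) and Lemma 4 together.* Embed $R\hookrightarrow\mathbb Q[[\xi,\eta]]$ by $r=1+\xi$, $t=1+\eta$. This is injective on $\mathbb Z[r,t]=\mathbb Z[\xi,\eta]$ and sends $r,t$ to units, hence is injective on $R$. By (5), for $a\in Q$ the entries of $\rho(a)-1$ vanish at $\xi=\eta=0$, so $\rho(a)\equiv1\bmod\mathfrak m$. By Proposition 9, $Q$ embeds in the group $G$ of Lemma 4 with $N=|\Phi^+|$. So $Q$ is bi-orderable, and so is its subgroup $\ker\pi$. (For example, $s_1^2\in Q$, and $\rho(s_1^2)y_1=t^2y_1=(1+2\eta+\eta^2)y_1$,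 so its leading term has degree $1$.)

For $A_1$ we have $Q=\mathcal A=\mathbb Z$. For a disconnected graph with components of these types, $\mathcal A$, $Q$ and $\ker\pi$ are direct products over the components, ordered lexicographically. This proves Theorem B(2). $\square$

## 11. The cone on $\mathcal A_\Gamma$: proof of Theorem A

By Lemma 2, $K\subset Q$. By Step 5 of Section 10, $K$ has a positive cone $\mathcal P_K$ (even one invariant under conjugation in $K$). By Step 4 of Section 5, $H$ has the positive cone $\mathcal P_H$. By Lemma 1,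
$$\mathcal P=\theta^{-1}(\mathcal P_H)\cup\mathcal P_K\tag{10}$$
is a positive cone in $\mathcal A_\Gamma$, so $\mathcal A_\Gamma$ is right-orderable. In particular $\mathcal A_{E_8}$ is right-orderable, and by the quoted equivalence so is $\mathcal A_{E_8}^+$. By the other facts quoted in Section 1, all spherical-type Artin groups are right-orderable. $\square$

## 12. Left twists move boundary points forward: proof of Theorem B(1)

We first keep $\Gamma$ connected of type $A,D,E$ with $n\ge2$, with the order on $X$ and the cone (10).

**Lemma 10.** $\theta(s_i)\ne1$, and $\theta(s_i)x\ge x$ for all $x\in X$.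

*Proof.* Nontriviality: if $j\sim i$, then $[a_j]\mapsto[a_j]+[a_i]\neq[a_j]$ in $H_1(S;\mathbb F_2)$.

**Step 1 (strips and regions).** *We set up the lifts of the twist.* The curve $a_i$ meets $a_j$ once, so it is nonseparating, hence essential and not boundary-parallel. Represent it by a simple closed geodesic in $\mathrm{int}\,S$, and let $T$ be the twist, supported in a thin open annulus $N\subset\mathrm{int}\,S$ around it. The lifts of $N$ are disjoint open *strips*, locally finite in $\tilde S$. Each is a neighborhood of a bi-infinite geodesic, is disjoint from $\partial\tilde S$, and separates $\tilde S$. The components of the complement of the strips are called *regions*. On the preimage of $S\setminus N$ any lift of $T$ covers the identity, so on each region it agrees with a deck transformation. For a region $R$ let $\tilde T^R$ be the lift that is the identity on $R$.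

For a strip $M$ adjacent to $R$, the ends of its geodesic lie on $\partial\bar D$. Let $J(R,M)$ be the open arc of $\partial\bar D$ between them across $M$ from $R$, ordered counterclockwise. Seen from $R$ looking across $M$, this order runs from right to left. A point $y\in\partial\tilde S$ not on $R$ lies in $J(R,M)$ for some $M$ adjacent to $R$: follow a path from $y$ until it first meets $R$. Just before, it is in an adjacent strip $M$, and it could have left the union of $M$ and its far side only through the edge of $M$ that belongs to $R$. So $y$ is in $M$ or on its far side, and $M\cap\partial\tilde S=\emptyset$.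

**Step 2 (claim).** *For all $y\in J(R,M)\cap\partial\tilde S$, the point $\tilde T^R(y)$ is again in $J(R,M)\cap\partial\tilde S$, and $\tilde T^R(y)>y$ there.*

The lift $\tilde T^R$ permutes the strips and fixes $R$ pointwise, including the edge of $M$ on $R$. So it maps $M$ to itself and each side of $M$ to itself. This is the first part.

For the second we induct on the number of strips separating $y$ from $R$, which is finite by local finiteness. Let $R_1$ be the region on the other side of $M$. Then $\tilde T^R$ maps $R_1$ to itself, so on $R_1$ it equals a deck transformation $h$. Since $T$ turns left, an arc going from $R$ through $M$ is carried to one that travels one period to the left inside $M$ before entering $R_1$. So $h$ is the translation along $M$ by one turn to the left, as seen from $R$. Both $\tilde T^R$ and $h\tilde T^{R_1}$ are lifts of $T$ that agree on $R_1$, hence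
$$\tilde T^R=h\,\tilde T^{R_1}.\tag{11}$$
The transformation $h$ is hyperbolic; its only fixed points in the closed disc are the two ends of $M$. It preserves $\bar D$, orientation, and the sides of $M$, so it acts on $J(R,M)$ preserving the order and without fixed points. Thus it moves all points of $J(R,M)$ in the same direction, namely towards its attracting end, which is the left end. So $h(z)>z$ for all $z\in J(R,M)$.

If $y$ lies on $R_1$, then by (11) $\tilde T^R(y)=h(y)>y$. Otherwise $y\in J(R_1,M_2)$ for a strip $M_2\ne M$ adjacent to $R_1$. The strip $M_2$ lies on the far side of $M$ and separates its far side from $M$, so $J(R_1,M_2)\subset J(R,M)$, with compatible orders, both being counterclockwise. The strips separating $y$ from $R_1$ are those separating $y$ from $R$ except $M$, because $R$, $M$, $R_1$ lie on one side of any other strip. By induction $\tilde T^{R_1}(y)>y$, hence $\tilde T^R(y)=h(\tilde T^{R_1}(y))>h(y)>y$.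

**Step 3 (end of the proof).** *We specialize to the region at the base point.* Let $R$ be the region containing $\tilde p$. The lift of $T$ fixing $\tilde p$ is $\tilde T^R$. A point $g\tilde p\ne\tilde p$ either lies on $R$, and is fixed, or lies in some $J(R,M)$. This arc does not contain $\tilde p$, so its order agrees with that of $X$, and $g\tilde p$ is moved up. $\square$

**Step 4 (conjugates of generators are positive).** *This is the first assertion of B(1) for connected $\Gamma$ of type $A,D,E$, $n\ge2$.* For $g\in\mathcal A$ and $x\in X$ we have $\theta(gs_ig^{-1})\ne1$ and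
$$\theta(gs_ig^{-1})x=\theta(g)\theta(s_i)\theta(g)^{-1}x\ \ge\ \theta(g)\theta(g)^{-1}x=x .$$
So the first $x_k$ moved by $\theta(gs_ig^{-1})$ is moved up, and $gs_ig^{-1}\in\theta^{-1}(\mathcal P_H)\subset\mathcal P$. Since this holds for every enumeration of $X$, no care is needed in choosing one.

**Step 5 (all spherical graphs).** *We transport the cone.* For type $A_1$ take $\mathbb Z$ with its usual order. For irreducible non-simply-laced $\Gamma$, Crisp (*Injective maps between Artin groups*, in: Geometric Group Theory Down Under, de Gruyter 1999, 119–137) gives injections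
$$B_n\to A_{2n-1},\quad F_4\to E_6,\quad H_3\to D_6,\quad H_4\to E_8,\quad I_2(m)\to A_{m-1}$$
of Artin groups, sending each generator to a nonempty product of pairwise commuting standard generators. The preimage of a positive cone under an injective homomorphism is a positive cone. A conjugate of a generator maps to a product of conjugates of generators, which is positive, so it is positive in the pulled-back order. For reducible $\Gamma$ order the direct product lexicographically: an element is positive if its first nontrivial component is. A conjugate of a generator lies in one factor and is positive there.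

**Step 6 (subwords and the well-order).** *We deduce the statements about $\mathcal A^+_\Gamma$.* If $x,y\in\mathcal A_\Gamma^+$, then $(xs_iy)(xy)^{-1}=xs_ix^{-1}>1$, so $xs_iy>xy$. Inserting letters one at a time, if a positive word $u$ is a subword of $v$ (obtained by deleting letters), then $u\le v$ as elements. So deleting letters never increases the element.

The monoid $\mathcal A_\Gamma^+$ embeds in $\mathcal A_\Gamma$ (Brieskorn–Saito, Deligne), so the order restricts to a right-invariant total order on it. Higman's lemma says that in any infinite sequence of words over a finite alphabet there are $k<l$ such that the $k$-th word is a subword of the $l$-th. Suppose $b_1>b_2>\cdots$ were an infinite strictly descending sequence in $\mathcal A_\Gamma^+$. Choose a positive word for each $b_k$; then some $k<l$ gives $b_k\le b_l$, a contradiction. So the restricted order is a well-order, and Theorem B(1) is proved. Parts (2) and (3) were proved in Sections 10 and 2. $\blacksquare$
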